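# Matrices that are additive up to bounded rank

## Defects confined to a fixed pair of subspaces

Let $K$ be a field, $V=K^p$, $V'=K^q$. We identify $\operatorname{Mat}(p\times q,K)$ with $V\otimes V'$ by $v\otimes v'\leftrightarrow v\,v'^{T}$. The rank of a matrix is then the least number of pure tensors $v\otimes v'$ with the given sum. Rank is subadditive, and multiplying by a nonzero scalar does not change it. The second property will cause trouble.

**Definition.** Let $G$ be an abelian group and $f:G\to V\otimes V'$ a map. The defect of $f$ is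
$$d(x,y)=f(x+y)-f(x)-f(y).$$
For $c\in\mathbb R_{\ge0}$, $f$ is a $c$-quasihomomorphism if $\operatorname{rk} d(x,y)\le c$ for all $x,y\in G$.

If $f=h+g$ with $h$ a homomorphism and $\operatorname{rk} g(x)\le k$ for all $x$, then the defect of $f$ is that of $g$, so $f$ is a $3k$-quasihomomorphism. We ask for the converse: is every quasihomomorphism close to a homomorphism, with a bound that does not see the size of the matrices?

Two identities hold for every $f$. Both sides of
$$d(x,y)+d(x+y,z)=d(y,z)+d(x,y+z) \tag{1}$$
equal $f(x+y+z)-f(x)-f(y)-f(z)$. Moreover $d(x,y)=d(y,x)$, because $G$ is commutative. Keep the second identity in mind: it is used once, and everything depends on it.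

We use three textbook facts about tensor products over a field, valid in any dimension.

1. For subspaces $A,B\subset V$ and $A',B'\subset V'$ one has $(A\otimes A')\cap(B\otimes B')=(A\cap B)\otimes(A'\cap B')$. (Extend a basis of $A\cap B$ to bases of $A$ and of $B$; their union is independent; extend it to $V$, and do the same on the right. Each side is spanned by basis tensors.)
2. The kernel of $V\otimes V'\to(V/A)\otimes(V'/A')$ is $A\otimes V'+V\otimes A'$.
3. If $\tau=\sum_i v_i\otimes r_i$ is a finite sum with the $v_i$ independent, then the smallest subspace $R\subset V'$ with $\tau\in V\otimes R$ is the span of the $r_i$. (Apply functionals dual to the $v_i$.)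

Here is the easy special case.

**Proposition 1.** Let $G$ be an abelian group, $f:G\to V\otimes V'$ a map, and $W\subset V$, $W'\subset V'$ subspaces of dimension $\le k$ such that $d(x,y)\in I:=W\otimes V'+V\otimes W'$ for all $x,y$. Then there is a homomorphism $h:G\to V\otimes V'$ with $\operatorname{rk}(f(x)-h(x))\le 2k$ for all $x$.

**Proof.** The class of $f$ modulo $I$ is additive. Choose a linear section $\sigma:(V\otimes V')/I\to V\otimes V'$ of the projection and put $h=\sigma\circ(f \bmod I)$. This is a homomorphism and $f-h$ takes values in $I$. An element of $I$ is a sum of at most $k$ pure tensors $w\otimes v'$ and at most $k$ pure tensors $v\otimes w'$, so it has rank $\le2k$. $\square$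

For example, $f(x)=\lfloor x/2\rfloor M$ on $\mathbb Z$ has defects in $\{0,M\}$. With $W$ the column space of $M$ and $W'=0$, the proposition applies.

What changes in general? Each $d(x,y)$ lies in $W\otimes V'+V\otimes W'$ for some small $W,W'$, but these may move with $(x,y)$. Take $K$ of characteristic $0$, $f:\mathbb Z\to\operatorname{Mat}(n\times n,K)$, $f(x)=E_{xx}$ for $1\le x\le n$ and $f(x)=0$ otherwise. This is a $3$-quasihomomorphism. For $n/2<x\le n$ we have $d(x,x)=-2E_{xx}$. The sum of these defects has rank at least $n/2$, so a fixed pair $W,W'$ as in Proposition 1 must have $2k\ge n/2$. The proposition gives nothing, although $f$ has rank $\le1$ everywhere and $h=0$ works. The remedy in this example is to correct $f$ first: with $g=-f$,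
$$d(x,y)-g(x)-g(y)+g(x+y)\in W\otimes V'+V\otimes W' \tag{2}$$
holds with $W=W'=0$. In general we want a correction $g$ of bounded rank that makes (2) true with $W,W'$ of bounded dimension. Then Proposition 1 applied to $f+g$ finishes. The proof below does this, with (2) for most pairs instead of all, and it must find $g(x)$ by looking only at $d$.

## The uniform theorem, and what halving gives

The question, posed in Tim Seynnaeve, Nafie Tairi and Alejandro Vargas, "One-quasihomomorphisms from the integers into symmetric matrices", arXiv:2302.01611 (2023), is this. Let $\mathbb K$ have characteristic $0$ and fix $c\in\mathbb N$. Is there a constant $C$ such that for every $n$ and every $c$-quasihomomorphism $f:\mathbb Z\to\operatorname{Mat}(n\times n,\mathbb K)$ there is a matrix $A$ with $\operatorname{rk}(f(x)-x\cdot A)\le C$ for all $x\in\mathbb Z$? Two cases are known: if $f$ takes diagonal values, $C=28c$ works; if $c=1$ and $f$ takes symmetric values, there is a symmetric $A$ with constant $2$. We shall not use them.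

**Theorem 2.** For all $c,r\in\mathbb N$ there is a constant $C(c,r)\in\mathbb N$ such that for every field $K$, every finitely generated abelian group $G$ of torsion-free rank $\le r$ (arbitrary torsion), all $p,q\in\mathbb N$ and every $c$-quasihomomorphism $f:G\to\operatorname{Mat}(p\times q,K)$, there is a group homomorphism $h:G\to\operatorname{Mat}(p\times q,K)$ with $\operatorname{rk}(f(s)-h(s))\le C(c,r)$ for all $s\in G$.

The homomorphisms on $\mathbb Z$ are the maps $x\mapsto xA$. So the case $r=1$, $G=\mathbb Z$, $p=q=n$ answers the question: yes, with $C=C(c,1)$, which depends only on $c$, not on $n$, $f$ or $\mathbb K$. The proof is by contradiction and gives no explicit value.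

Some cases by hand. If $c=0$, then $f$ is a homomorphism. If $n$ is bounded, $C=n$ works; so the content is uniformity in $n$. For $G=\mathbb Z$ the candidate $A=f(1)$ has an error $\epsilon(x)=\operatorname{rk}(f(x)-xf(1))$ satisfying $\epsilon(2y)\le\epsilon(y)+c$ and $\epsilon(2y+1)\le\epsilon(2y)+c$. Hence $\epsilon(x)\le2c\lfloor\log_2x\rfloor$ for $x\ge1$. We have to beat a logarithm.

The first thing to try is the limit that works for maps into a normed real vector space with bounded defect: $A=\lim 2^{-n}f(2^n)$. One writes
$$f(2^n x)-2^nf(x)=\sum_{i<n}2^{\,n-1-i}\big(f(2^{i+1}x)-2f(2^ix)\big)$$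
and divides by $2^n$. For a homogeneous norm the $i$-th term becomes at most $2^{-1-i}c$, and the sum converges. For the rank, dividing by $2^n$ gains nothing: each term still costs $c$, the total is $nc$, and there is no limit to take. We are back at the logarithm. Scaling is useless here, so we use linear algebra: where do the column and row spaces of $d(x,y)$ come from?

## A counterexample sequence and its ultrapower

Fix $c,r$ and suppose Theorem 2 fails. For each $m\ge1$ there are then a field $K_m$, finite-dimensional spaces $V_m,V_m'$, a group $G_m=\mathbb Z^{\rho_m}\times T_m$ with $\rho_m\le r$ and $T_m$ finite abelian, and a $c$-quasihomomorphism $f_m:G_m\to V_m\otimes V'_m$ such that no homomorphism $h$ satisfies $\operatorname{rk}(f_m-h)\le m$ on all of $G_m$.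

**Step: a finite test set.** This step makes failure visible on a finite piece of $G_m$. We claim that there is a finite $B_m\subset G_m$ such that no homomorphism $h$ satisfies $\operatorname{rk}(f_m(s)-h(s))\le m$ for all $s\in B_m$. As $G_m$ is finitely generated, $\operatorname{Hom}(G_m,V_m\otimes V_m')$ is a finite-dimensional $K_m$-space. For finite $B$ let $X_B$ be the set of $h$ with $\operatorname{rk}(f_m-h)\le m$ on $B$. It is the zero set of polynomials, namely minors of size $m+1$. Zero sets of polynomials satisfy the descending chain condition (Hilbert's basis theorem), so some $X_B$ is minimal. Since $X_B\cap X_{B'}=X_{B\cup B'}$, the minimal one is contained in all others, so it equals $\bigcap_BX_B=\emptyset$.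

For $L\in\mathbb N$ let $\mathrm{Box}(L)=\{(a,t)\in\mathbb Z^{\rho_m}\times T_m:|a_i|\le L\ \forall i\}$. Choose $R_m\ge1$ with $B_m\subset\mathrm{Box}(R_m)$ and put $N_m=mR_m$. The box of size $N_m$ is where we shall take averages. It is much larger than the test box, so that translating by a test element hardly moves it.

**The ultrapower.** Let $\lambda>\omega$ be a limit ordinal such that all these objects lie in the level $\mathbb V_\lambda$ of the cumulative hierarchy. Let $\mathcal D$ be a nonprincipal ultrafilter on the index set $\{1,2,\dots\}$, and $\mathfrak U$ the ultrapower of $(\mathbb V_\lambda,\in)$: its elements are classes $[a_m]$ of sequences, two being equal if they agree for $\mathcal D$-almost all $m$. Elements of $\mathfrak U$ are called internal objects, and an internal set is identified with the set of its $\mathfrak U$-elements. We recall four facts.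

1. (Łoś's theorem, "transfer".) A first-order statement holds in $\mathfrak U$ for $[a_m],[b_m],\dots$ if and only if it holds in $\mathbb V_\lambda$ for $a_m,b_m,\dots$ for $\mathcal D$-almost all $m$.
2. (Saturation.) If an internal set $E$ is covered by countably many internal sets $A_1,A_2,\dots$, then finitely many of them cover $E$. Proof: say $E=[E_m]$, $A_i=[A_{i,m}]$, and no $A_1\cup\dots\cup A_n$ covers $E$. Then $Y_n=\{m\ge n:E_m\not\subset A_{1,m}\cup\dots\cup A_{n,m}\}$ is in $\mathcal D$, and the $Y_n$ decrease with empty intersection. For $m\in Y_1$ let $n$ be maximal with $m\in Y_n$ and pick $x_m\in E_m\setminus(A_{1,m}\cup\dots\cup A_{n,m})$. Then $[x_m]\in E$ lies in no $A_i$.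
3. Subsets of an internal set that are first-order definable in $\mathfrak U$ with parameters are internal, because $\mathbb V_\lambda$ satisfies full separation.
4. (Löwenheim–Skolem.) Countably many given elements of $\mathfrak U$ lie in a countable elementary substructure $M\prec\mathfrak U$. Every object definable in $\mathfrak U$ from parameters in $M$ lies in $M$, and every nonempty set definable with parameters in $M$ contains an element of $M$.

An example: ${}^*\mathbb N$, the version of $\mathbb N$ in $\mathfrak U$, is internal. Its subset $\mathbb N$ of standard integers is not, since an internal nonempty bounded subset of ${}^*\mathbb N$ has a maximum.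

Let $K,V,V',G,f,d,R,N,B,\dots$ be the classes of the corresponding sequences. Then $G={}^*\mathbb Z^\rho\times T$, where $\rho\le r$ is standard (it takes finitely many values); $N$ is infinite and $R/N$ is infinitesimal. The words "finite", "finite-dimensional", "rank $\le k$", "linear combination", "span" refer to standard integers unless we say "internal". For $j\in\mathbb N$ put $\Lambda_j=\mathrm{Box}(jN)\subset G$, an internally finite set. Since $4N+1\le2(2N+1)$ and $12N+1\le3(4N+1)$,
$$|\Lambda_2|\le2^r|\Lambda_1|,\qquad|\Lambda_6|\le3^r|\Lambda_2|.$$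

Let $V\otimes V'$ be the internal tensor product. Its elements of finite rank form exactly the algebraic tensor product $V\otimes_KV'$: a finite sum $\sum v_i\otimes v_i'$ with independent $v_i$ that vanishes internally has all $v_i'=0$, by transfer, so the natural map $V\otimes_KV'\to V\otimes V'$ is injective. (If $V'=V$ has infinite internal dimension, the internal identity matrix is an element of $V\otimes V'$ outside $V\otimes_KV'$.) All values of $d$ have rank $\le c$, so they lie in $V\otimes_KV'$.

Already here one can try something: modulo finite-rank tensors, $f$ is a homomorphism on $G$. But finite-rank tensors do not form an internal subspace when the internal ranks are unbounded, so we cannot choose an internal section as in Proposition 1. For $G={}^*\mathbb Z$, taking $h(x)=xf(1)$ gives finite rank for standard $x$ and no information for infinite $x$. What we need is an internal subspace, all of whose elements have rank at most some standard number, modulo which a corrected $f$ is additive.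

## A countable dictionary and null sets

Choose a countable $M\prec\mathfrak U$ containing all the objects named above. By transfer there are internal functions $b_i:G^2\to V$, $b'_i:G^2\to V'$ with
$$d(s,t)=\sum_{i\le c}b_i(s,t)\otimes b_i'(s,t), \tag{3}$$
and by elementarity we choose them in $M$. Think of $M$ as a countable dictionary of functions with names.

**Definition (windows).** $W_0$ is the $K$-span of $V\cap M$. For $g\in G$, $W_g$ is the $K$-span of all $a(g)$, where $a\in M$ is an internal function $G\to V$.

So $W_g$ consists of the vectors that can be produced from $g$ with the dictionary. If $g\in G\cap M$, then $a(g)\in V\cap M$, so $W_g=W_0$; in particular the two definitions agree for $g=0$. Constant functions show $W_0\subset W_g$, and $W_{-g}=W_g$. In the example $f(x)=e_x\otimes e_x$, with $x\mapsto e_x$ a named function (zero outside a range), we have $e_x\in W_x$.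

Enumerate $V\cap M=\{v_1,v_2,\dots\}$ and the functions as $a_1,a_2,\dots$. Put $W_0^k=\langle v_1,\dots,v_k\rangle$ and $W_g^k=\langle a_1(g),\dots,a_k(g)\rangle$. Define $W'_0,W'_g,W_0'^k,W_g'^k$ in the same way for $V'$, and
$$X_g^k=W_g^k\otimes W_g'^k,\quad X_g=\bigcup_kX_g^k=W_g\otimes W'_g,\quad I_k=W_0^k\otimes V'+V\otimes W_0'^k,\quad I=\bigcup_kI_k .$$
For each standard $k$, the space $I_k$ and the map $g\mapsto X_g^k$ are internal. Elements of $X_g^k$ have rank $\le k$, those of $I_k$ have rank $\le2k$. By tensor fact 2, $(V\otimes_KV')/I=(V/W_0)\otimes(V'/W_0')$. The internal spaces $I_k$ are our candidates for the fixed window of Proposition 1.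

**Definition (null sets).** Let $\Omega$ be a nonempty internally finite set and $\mu(A)=|A|/|\Omega|$ for internal $A\subset\Omega$. A possibly external $S\subset\Omega$ is null if for every standard $\varepsilon>0$ it is covered by countably many internal sets $A_i\subset\Omega$ with $\sum_i\operatorname{st}\mu(A_i)\le\varepsilon$, where $\operatorname{st}$ is the standard part.

For example, in $\Omega=\{1,\dots,N\}$ the external set of all $x$ with $x/N$ infinitesimal is null: it lies in $\{x\le\varepsilon N\}$ for every standard $\varepsilon>0$. Countable unions of null sets are null. If $\theta:\Omega\to\Omega_1$ is internal and injective and $|\Omega_1|\le\kappa|\Omega|$ with $\kappa$ standard, then preimages of null sets are null, because $|\theta^{-1}(A)|/|\Omega|\le\kappa|A|/|\Omega_1|$.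

**Lemma 3 (countable to finite).** If $E$ and $S_1\subset S_2\subset\cdots$ are internal subsets of $\Omega$ and $E\setminus\bigcup_kS_k$ is null, then for every standard $\varepsilon>0$ there is a finite $k$ with $\mu(S_k)\ge\mu(E)-\varepsilon$.

**Proof.** Cover $E\setminus\bigcup_k S_k$ by internal $A_i$ with $\sum_i\operatorname{st}\mu(A_i)\le\varepsilon/2$. The countably many sets $S_k,A_i$ cover $E$, so by saturation $E\subset S_k\cup A_1\cup\dots\cup A_j$ for some finite $k,j$. Hence $\mu(E)\le\mu(S_k)+\sum_{i\le j}\mu(A_i)$, and the last sum has standard part $\le\varepsilon/2$, so it is $<\varepsilon$. $\square$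

This is the device that produces standard bounds: if something is true "for some $k$" almost everywhere, one $k$ serves almost everywhere up to $\varepsilon$.

**Lemma 4 (sampling).** Let $A,D\in M$ be nonempty internally finite sets and $\varphi(p,\gamma)$ a formula with parameters in $M$. Then the set of $(p,\gamma)\in A\times D$ such that $\varphi(p,\gamma)$ holds but $\varphi(p,\gamma_0)$ fails for every $\gamma_0\in D\cap M$ is null in $A\times D$.

**Proof.** If $\varphi(p,\cdot)$ holds often, a few random samples already find a solution, and the samples can be taken in $M$. Let $\varepsilon\in(0,1)$ be a standard rational and $k\in\mathbb N$. Let $A_\varepsilon$ be the internal set of $p\in A$ for which $\varphi(p,\cdot)$ holds on at least $\varepsilon|D|$ elements of $D$. For uniformly random $(\gamma_1,\dots,\gamma_k)\in D^k$, the expected proportion of $p\in A$ with $p\in A_\varepsilon$ and $\neg\varphi(p,\gamma_i)$ for all $i$ is at most $(1-\varepsilon)^k$. So some tuple achieves proportion $\le(1-\varepsilon)^k$, and by elementarity some tuple with all $\gamma_i\in D\cap M$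 does. For this tuple our set is contained in
$$\{(p,\gamma):p\notin A_\varepsilon,\ \varphi(p,\gamma)\}\ \cup\ \{p\in A_\varepsilon:\neg\varphi(p,\gamma_i)\ \forall i\}\times D,$$
an internal set of measure $\le\varepsilon+(1-\varepsilon)^k$. Choose $\varepsilon$ small, then $k$ large. $\square$

## Tetrahedra in general position

Identity (1) involves three elements $x,y,z$. It is best drawn on a tetrahedron. Put $g_0=0$, $g_1=x$, $g_2=x+y$, $g_3=x+y+z$ and $e_{ij}=g_j-g_i$. The six edges carry
$$x=e_{01},\quad y=e_{12},\quad z=e_{23},\quad u=x+y=e_{02},\quad v=y+z=e_{13},\quad w=x+y+z=e_{03}.$$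
The four faces carry $d(x,y)$ on $012$, $d(u,z)$ on $023$, $d(y,z)$ on $123$, $d(x,v)$ on $013$.

**Definition.** The triple $(x,y,z)$ is generic if for every permutation $(i,j,k,l)$ of $(0,1,2,3)$ and every formula $\varphi$ with parameters in $M$: whenever $\varphi(e_{jk},e_{kl},e_{ij})$ holds in $\mathfrak U$, there is $\gamma_0\in G\cap M$ such that $\varphi(e_{jk},e_{kl},\gamma_0)$ holds. It is bigeneric if $(x,y,z)$ and $(y,x,z)$ are generic.

In words: any single fact about three consecutive edges of a path remains true when the first edge is replaced by a suitable named element. For example, if $(x,y,z)$ is generic and $x=z$, take $(i,j,k,l)=(0,1,2,3)$ and the formula "third entry equals second entry"; it gives $\gamma_0\in M$ with $\gamma_0=z$. So a coincidence $x=z$ happens only for named $x$. Triples with all entries in $M$ are trivially generic.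

**Lemma 5.** The non-bigeneric triples in $\Lambda_2^3$ form a null set.

**Proof.** Each $e_{ij}$ is, up to sign, a sum of at most three of $x,y,z$. So $(x,y,z)\mapsto(e_{jk},e_{kl},e_{ij})$ maps $\Lambda_2^3$ into $\Lambda_6^3$. It is injective, since these three edges determine all differences, and $|\Lambda_6|^3\le27^r|\Lambda_2|^3$. Hence preimages of null sets are null. Apply Lemma 4 with $A=\Lambda_6^2$, $D=\Lambda_6$ to each of the countably many pairs (formula, permutation). The triples for which genericity fails lie in the union of the resulting preimages, as $\Lambda_6\cap M\subset G\cap M$. Finally, $(x,y,z)\mapsto(y,x,z)$ is a bijection of $\Lambda_2^3$. $\square$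

For a fixed triple write $W_{ij}=W_{e_{ij}}$, and for a face let $W_{ijk}$ be the $K$-span of all $b(e_{ij},e_{jk})$, where $b\in M$ is an internal function $G^2\to V$. The order of the indices does not matter. Indeed $e_{ji}=-e_{ij}$, the pairs $(e_{ij},e_{jk})$ for different orderings are related by invertible integral linear substitutions, and $M$ is closed under composing functions with these. Clearly $W_0\subset W_{ij}\subset W_{ijk}$. Define primed versions in $V'$.

The next lemma says that genericity lets us collapse one vertex of the tetrahedron onto another.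

**Lemma 6 (merging).** Let $(x,y,z)$ be generic, $\{i,j,k,l\}=\{0,1,2,3\}$, and let $U$ be a sum of some of the spaces $W_e,W_F$ ($e$ edge, $F$ face). Let $U^{i\to j}$ be obtained by replacing the index $i$ by $j$ in every summand, with the conventions $W_{jj}=W_0$, $W_{jjs}=W_{js}$ (in any order of the indices). Then $W_{jkl}\cap U\subset U^{i\to j}$. The same holds for the primed spaces.

**Proof.** Let $\mathbf a=e_{jk}$, $\mathbf b=e_{kl}$, $\mathbf c=e_{ij}$, and suppose $q\in W_{jkl}\cap U$ but $q\notin U^{i\to j}$. Then $q\in\mathcal B\cap\mathcal C$, where $\mathcal B=\mathcal B(\mathbf a,\mathbf b)$ is spanned by finitely many values at $(\mathbf a,\mathbf b)$ of functions in $M$, and $\mathcal C=\mathcal C(\mathbf a,\mathbf b,\mathbf c)$ is spanned by finitely many generators of $U$. These generators are values at $(\mathbf a,\mathbf b,\mathbf c)$ of functions in $M$, because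
$$e_{ij}=\mathbf c,\quad e_{ik}=\mathbf c+\mathbf a,\quad e_{il}=\mathbf c+\mathbf a+\mathbf b .$$
The summands of $U^{i\to j}$ are among $W_0,W_{jk},W_{jl},W_{kl},W_{jkl}$, so all generators of $U^{i\to j}$ are values at $(\mathbf a,\mathbf b)$ of functions in $M$. As $\mathcal B\cap U^{i\to j}$ is finite-dimensional, it lies in the span $\mathcal S=\mathcal S(\mathbf a,\mathbf b)\subset U^{i\to j}$ of finitely many such generators. Since $q\notin\mathcal S$, the statement "$\mathcal B\cap\mathcal C\not\subset\mathcal S$" is a true first-order statement about $(\mathbf a,\mathbf b,\mathbf c)$ with parameters in $M$. By genericity there is $\gamma_0\in G\cap M$ with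
$$\mathcal B(\mathbf a,\mathbf b)\cap\mathcal C(\mathbf a,\mathbf b,\gamma_0)\not\subset\mathcal S(\mathbf a,\mathbf b).$$
Now see what replacing $\mathbf c$ by $\gamma_0$ does to generators of $U$. It turns $e_{ij}$ into $\gamma_0\in M$, $e_{ik}$ into $\gamma_0+e_{jk}$ and $e_{il}$ into $\gamma_0+e_{jl}$. So a generator $a(e_{ij})$ becomes $a(\gamma_0)\in W_0$; $a(e_{ik})$ becomes $a(\gamma_0+e_{jk})\in W_{jk}$, since $g\mapsto a(\gamma_0+g)$ is in $M$; likewise $a(e_{il})$ goes into $W_{jl}$. A generator $b(e_{ij},e_{jk})$ becomes $b(\gamma_0,e_{jk})\in W_{jk}$; $b(e_{ij},e_{jl})$ goes into $W_{jl}$; and $b(e_{ik},e_{kl})$ becomes $b(\gamma_0+e_{jk},e_{kl})\in W_{jkl}$. The generators of $W_{jk},W_{jl},W_{kl},W_{jkl}$ are unchanged. This is exactly the index replacement $i\to j$. So $\mathcal C(\mathbf a,\mathbf b,\gamma_0)\subset U^{i\to j}$, and $\mathcal B\cap\mathcal C(\mathbf a,\mathbf b,\gamma_0)\subset\mathcal B\cap U^{i\to j}\subset\mathcal S$, a contradiction. The proof for $V'$ is the same. $\square$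

A typical use: merging $1\to0$ gives $W_{023}\cap W_{012}\subset W_{002}=W_{02}$. A vector seen by two faces is seen by their common edge.

## Splitting the defect along the edges

In the example $f(x)=e_x\otimes e_x$ the defect $d(x,y)$ is a sum of three tensors, one in each of $X_x,X_y,X_{x+y}$, and the tensor in $X_x$ does not depend on $y$ up to $I$. We now prove that this happens always.

**Lemma 7.** Let $(x,y,z)$ be bigeneric.

(i) If $\tau_e\in X_e$ for $e\in\{x,y,z,u,v,w\}$ and $\sum_e\tau_e\in I$, then all $\tau_e\in I$.

(ii) There are $\tau_x\in X_x$, $\tau_y\in X_y$, $\tau_u\in X_u$ with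
$$d(x,y)\in\tau_x+\tau_y-\tau_u+I,\qquad d(x,v)\in\tau_x+X_v+X_w+I,$$
$$d(y,z)\in\tau_y+X_z+X_v+I,\qquad d(u,z)\in\tau_u+X_z+X_w+I.$$

The proof has four steps. Put $T_{ijk}=d(e_{ij},e_{jk})$ for $i<j<k$. By (3), $T_F\in W_F\otimes W'_F$, and (1) reads
$$T_{012}+T_{023}-T_{123}-T_{013}=0. \tag{4}$$
Let $E=\sum_eW_e$ over the six edges and $E_F=\sum_{e\subset F}W_e$; similarly $E',E'_F$. Steps 1–3 use only genericity of $(x,y,z)$.

**Step 1: from faces to edges.** The aim is to show that modulo $I$, $T_F$ involves only the edge spaces of $F$. We need three consequences of Lemma 6.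

**Fact (a).** *If $F_1,F_2,F_3$ are distinct faces, $q_m\in W_{F_m}$ and $q_1+q_2+q_3\in E$, then all $q_m\in E$.* The three faces have a common vertex $i$, so they are $ijk,ijl,ikl$. Merge $l\to i$: $W_{ijl}$ becomes $W_{ij}$, $W_{ikl}$ becomes $W_{ik}$, and the edges $il,jl,kl$ become $W_0,W_{ij},W_{ik}$. So $W_{ijk}\cap(W_{ijl}+W_{ikl}+E)\subset E_{ijk}$. The other two faces are handled by merging $k\to i$ and $j\to i$.

**Fact (b).** *$W_F\cap E=E_F$.* Merge the fourth vertex into a vertex of $F$.

**Fact (c).** *$\bigcap_FW_F=W_0$.* We have $W_{023}\cap W_{012}\subset W_{02}$ (merge $1\to0$) and $W_{013}\cap W_{123}\subset W_{13}$ (merge $2\to1$). Finally $W_{02}\cap W_{13}\subset W_{023}\cap W_{13}\subset W_0$ (merge $1\to3$).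

Let $R_F\subset V'$ be the smallest subspace such that the image of $T_F$ in $(V/E)\otimes_KV'$ lies in $(V/E)\otimes R_F$. Then $R_F\subset W'_F$. Write this image as $\sum\bar v_i\otimes r_i$ with independent $\bar v_i$; by tensor fact 3, $R_F=\langle r_i\rangle$. So for a $K$-linear functional $\xi$ on $V'$,
$$(1\otimes\xi)T_F\in E\iff\xi|_{R_F}=0 .$$
Suppose $\xi|_{R_F}=0$ for one face $F$. Apply $1\otimes\xi$ to (4): a signed sum of the elements $(1\otimes\xi)T_{F'}\in W_{F'}$ over the three other faces lies in $E$. By (a) each of them lies in $E$, so $\xi|_{R_{F'}}=0$ for all $F'$. Thus every functional vanishing on $R_F$ vanishes on $R_{F'}$, that is, $R_{F'}\subset R_F$ for all $F,F'$. All $R_F$ are equal, so they lie in $\bigcap_FW'_F=W'_0$ by (c) on the primed side. Hence $T_F\in E\otimes V'+V\otimes W'_0$. Exchanging the sides, $T_F\in V\otimes E'+W_0\otimes V'$.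

Write bars for passage to $\bar V=V/W_0$, $\bar V'=V'/W_0'$, and $\bar T_F$ for the image of $T_F$ in $\bar V\otimes\bar V'=(V\otimes_KV')/I$. Then $\bar T_F$ lies in $(\bar E\otimes\bar V')\cap(\bar V\otimes\bar E')\cap(\bar W_F\otimes\bar W'_F)$, which equals $(\bar E\cap\bar W_F)\otimes(\bar E'\cap\bar W'_F)$ by tensor fact 1. All spaces here contain $W_0$ (resp. $W_0'$), so (b) gives
$$\bar T_F\in\bar E_F\otimes\bar E'_F . \tag{5}$$

**Step 2: how the edge spaces overlap.** The six spaces $\bar W_e$ need not be independent. If $\alpha\in M$ is an internal homomorphism $G\to V$, then $\alpha(u)=\alpha(x)+\alpha(y)$ is a relation between $W_u,W_x,W_y$. This step shows that all relations look like this one. Let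
$$P_e=\bar W_e\cap\sum_{e'\ne e}\bar W_{e'} .$$

**Fact (d).** *$\bar W_e\cap\bar W_{e'}=0$ for $e\ne e'$.* Write $e=ij$ with $i\notin e'$, and let $jkl$ be the face opposite $i$. Then $W_{e'}\subset W_{jkl}$, and merging $i\to j$ gives $W_{jkl}\cap W_{ij}\subset W_0$.

**Fact (e).** *For every face with edges $e,e',e''$: $P_e=\bar W_e\cap(\bar W_{e'}+\bar W_{e''})$.* For $e=ij$ and the face $ijk$, merge $l\to k$: the edges $ik,jk,il,jl,kl$ become $ik,jk,ik,jk$ and $W_0$. So $P_e$ depends only on the three elements of $G$, up to sign, on any one face through $e$.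

**Fact (f).** *In a face with edges $e,e',e''$: if $q=a+b$ with $q\in\bar W_e$, $a\in\bar W_{e'}$, $b\in\bar W_{e''}$, then $q\in P_e$, $a\in P_{e'}$, $b\in P_{e''}$*, since each of the three lies in the sum of the other two edge spaces. With (e) this gives $P_e\subset P_{e'}+P_{e''}$.

Fix a face with edges $e,e',e''$. By (d) and (f), $P_e\subset P_{e'}\oplus P_{e''}$. The projection $P_e\to P_{e'}$ is injective, as its kernel is $P_e\cap P_{e''}=0$. It is surjective: if $a\in P_{e'}$, then by (e) $a=q-b$ with $q\in\bar W_e$, $b\in\bar W_{e''}$, and by (f) $q\in P_e$, $b\in P_{e''}$, so $q=a+b$ projects to $a$. The same holds for $P_e\to P_{e''}$. So each of the three spaces is the graph of an isomorphism between the other two.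

Let $L=\sum_eP_e$. By (f), $P_{02}\subset P_{01}+P_{12}$, $P_{13}\subset P_{12}+P_{23}$ and $P_{03}\subset P_{01}+P_{13}$, so $L=P_{01}+P_{12}+P_{23}$. The sum is direct: $P_{01}\cap P_{12}=0$ by (d), and $P_{23}\cap(P_{01}+P_{12})\subset\bar W_{23}\cap\bar W_{012}=0$ by merging $3\to2$. Write
$$P_{02}=\{a+\phi a:a\in P_{01}\},\qquad P_{13}=\{b+\phi'b:b\in P_{12}\}$$
with isomorphisms $\phi:P_{01}\to P_{12}$, $\phi':P_{12}\to P_{23}$. An element of $P_{03}$ has the form $a+(b+\phi'b)$ from the face $013$, and the form $(a'+\phi a')+\tilde c$ with $\tilde c\in P_{23}$ from the face $023$. Comparing components, $a'=a$, $b=\phi a$, $\tilde c=\phi'\phi a$; and $a$ runs through all of $P_{01}$, as $P_{03}\to P_{01}$ is surjective. Put $\Pi=P_{01}$, let $\varepsilon_1,\varepsilon_2,\varepsilon_3$ be the standard basis of $K^3$, and identify $L=\Pi\otimes K^3$ via $1,\phi,\phi'\phi$ on the three summands. Then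
$$P_e=\Pi\otimes n_e,\quad n_{01}=\varepsilon_1,\ n_{12}=\varepsilon_2,\ n_{23}=\varepsilon_3,\ n_{02}=\varepsilon_1+\varepsilon_2,\ n_{13}=\varepsilon_2+\varepsilon_3,\ n_{03}=\varepsilon_1+\varepsilon_2+\varepsilon_3. \tag{6}$$
In the example of the homomorphism $\alpha$, the class of $\alpha(e)$ lies in $P_e$, and $\phi$ sends the class of $\alpha(x)$ to that of $\alpha(y)$.

Choose complements $\bar W_e=P_e\oplus Q_e$. Then $\bar E=\bigoplus_eQ_e\oplus L$. These spaces span $\bar E$; and if $\sum q_e+\sum p_e=0$ with $q_e\in Q_e$, $p_e\in P_e$, then each $q_e+p_e$ lies in $\bar W_e$ and in the sum of the other edge spaces, so $q_e+p_e\in P_e$ and $q_e=0$. Also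
$$\bar E_F=\bigoplus_{e\subset F}Q_e\oplus(\Pi\otimes H_F),\qquad H_F=\langle n_e:e\subset F\rangle,$$
and $H_F$ is a plane because $n_{ij}+n_{jk}=n_{ik}$ for $i<j<k$:
$$H_{012}=\langle\varepsilon_1,\varepsilon_2\rangle,\quad H_{123}=\langle\varepsilon_2,\varepsilon_3\rangle,\quad H_{023}=\langle\varepsilon_1+\varepsilon_2,\varepsilon_3\rangle,\quad H_{013}=\langle\varepsilon_1,\varepsilon_2+\varepsilon_3\rangle .$$
In coordinates these are the planes $x_3=0$, $x_1=0$, $x_1=x_2$, $x_2=x_3$, which are distinct in every characteristic. So two faces $F\ne F'$ with common edge $e$ satisfy $H_F\cap H_{F'}=Kn_e$. The same analysis on the right gives $\Pi',P'_e,Q'_e,L'=\Pi'\otimes K^3$ with the same vectors $n_e$.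

**Independence, and proof of (i).** The six tensors $n_e\otimes n_e$ are linearly independent in $K^3\otimes K^3$. In a linear relation, $\varepsilon_1\otimes\varepsilon_3$ occurs only in the term $03$, so that coefficient is $0$. Then $\varepsilon_1\otimes\varepsilon_2$ occurs only for $02$ and $\varepsilon_2\otimes\varepsilon_3$ only for $13$, so these vanish. There remain $\varepsilon_i\otimes\varepsilon_i$, $i=1,2,3$. Now $\bar E\otimes\bar E'$ is the direct sum of the blocks $Q_e\otimes Q'_{e'}$, $Q_e\otimes L'$, $L\otimes Q'_e$, $L\otimes L'$, and $\bar W_e\otimes\bar W'_e$ is the sum of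
$$Q_e\otimes Q'_e,\quad Q_e\otimes P'_e,\quad P_e\otimes Q'_e,\quad \Pi\otimes\Pi'\otimes n_e\otimes n_e,$$
which lie in the blocks $Q_e\otimes Q'_e$, $Q_e\otimes L'$, $L\otimes Q'_e$, $L\otimes L'$. The first three blocks belong to a single $e$, and in the last one the tensors $n_e\otimes n_e$ are independent. Hence the six spaces $\bar W_e\otimes\bar W'_e$ are independent. This is (i): $\sum\tau_e\in I$ means $\sum\bar\tau_e=0$, so all $\bar\tau_e=0$.

In the same way, for a face $F=\{i<j<k\}$ the four spaces $\bar W_e\otimes\bar W'_e$ ($e\subset F$) and $P_{ij}\otimes P'_{jk}$ are independent. With $n=n_{ij}$, $n'=n_{jk}$ the tensors in question are $n\otimes n$, $n'\otimes n'$, $(n+n')\otimes(n+n')$, $n\otimes n'$; in a relation, $n'\otimes n$ occurs only in the third, and the other three are then visibly independent.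

**Step 3: solving the cocycle equation.** We decompose (4) into blocks, using (5), to find all solutions. They turn out to be the expected ones plus a single extra term.

In the block $Q_e\otimes Q'_{e'}$ with $e\ne e'$: by (5), only a face containing both $e$ and $e'$ contributes, and at most one face does. So by (4) this component of every $\bar T_F$ is $0$.

In the block $Q_e\otimes L'$: exactly two faces $F,F'$ contain $e$. Their components lie in $Q_e\otimes\Pi'\otimes H_F$ and $Q_e\otimes\Pi'\otimes H_{F'}$ and agree up to sign by (4). Hence they lie in $Q_e\otimes\Pi'\otimes n_e=Q_e\otimes P'_e$. Likewise the components in $L\otimes Q'_e$ lie in $P_e\otimes Q'_e$.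

In the block $L\otimes L'$: the components are $t_F\in(\Pi\otimes\Pi')\otimes H_F\otimes H_F$ with $t_{012}+t_{023}=t_{123}+t_{013}$. Write $n=\varepsilon_1+\varepsilon_2$, $m=\varepsilon_2+\varepsilon_3$. With coefficients in $\Pi\otimes\Pi'$ and tensor signs omitted,
$$t_{012}=\sum_{i,j\in\{1,2\}}A_{ij}\varepsilon_i\varepsilon_j,\qquad t_{123}=\sum_{i,j\in\{2,3\}}B_{ij}\varepsilon_i\varepsilon_j,$$
$$t_{023}=C_{11}nn+C_{13}n\varepsilon_3+C_{31}\varepsilon_3n+C_{33}\varepsilon_3\varepsilon_3,$$
$$t_{013}=D_{11}\varepsilon_1\varepsilon_1+D_{1m}\varepsilon_1m+D_{m1}m\varepsilon_1+D_{mm}mm .$$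
The coefficients of $\varepsilon_1\varepsilon_2,\ \varepsilon_2\varepsilon_1,\ \varepsilon_1\varepsilon_3,\ \varepsilon_3\varepsilon_1,\ \varepsilon_2\varepsilon_3,\ \varepsilon_3\varepsilon_2$ give
$$A_{12}+C_{11}=D_{1m},\quad A_{21}+C_{11}=D_{m1},\quad C_{13}=D_{1m},\quad C_{31}=D_{m1},$$
$$C_{13}=B_{23}+D_{mm},\quad C_{31}=B_{32}+D_{mm}.$$
Hence
$$A_{12}-A_{21}=D_{1m}-D_{m1}=C_{13}-C_{31}=B_{23}-B_{32}=:S\in\Pi\otimes\Pi' .$$
In a face with $n_1=n_{ij}$, $n_2=n_{jk}$, $n_{ik}=n_1+n_2$ we have
$$\alpha n_1n_1+\beta n_1n_2+\gamma n_2n_1+\delta n_2n_2=(\alpha-\gamma)n_1n_1+(\delta-\gamma)n_2n_2+\gamma(n_1+n_2)(n_1+n_2)+(\beta-\gamma)n_1n_2,$$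
and for each of the four faces $\beta-\gamma=S$. Collecting all blocks: for every face $F=\{i<j<k\}$,
$$\bar T_F=\sum_{e\subset F}\tau_F^e+S\otimes\omega_F,\qquad\tau_F^e\in\bar W_e\otimes\bar W'_e,\quad\omega_F=n_{ij}\otimes n_{jk}. \tag{7}$$
Here $S$ is the same for all faces, $S\otimes\omega_F\in P_{ij}\otimes P'_{jk}$, and the summands in (7) are unique by the independence just proved.

Now put (7) into (4). The extra terms cancel:
$$\omega_{012}+\omega_{023}-\omega_{123}-\omega_{013}=\varepsilon_1\varepsilon_2+(\varepsilon_1+\varepsilon_2)\varepsilon_3-\varepsilon_2\varepsilon_3-\varepsilon_1(\varepsilon_2+\varepsilon_3)=0 .$$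
So independence of the six spaces $\bar W_e\otimes\bar W'_e$ gives, at the edges $01$, $12$, $02$,
$$\tau^{01}_{012}=\tau^{01}_{013},\qquad\tau^{12}_{012}=\tau^{12}_{123},\qquad\tau^{02}_{012}=-\tau^{02}_{023}. \tag{8}$$

The extra term cannot be removed by (1) alone. If $\alpha:G\to V$ and $\alpha':G\to V'$ are homomorphisms, then $\alpha(x)\otimes\alpha'(y)$ satisfies (1) as a function of $(x,y)$, has rank $\le1$, and has exactly the shape $n_{01}\otimes n_{12}$ on the face $012$. What it lacks in general is symmetry in $x,y$. So we must now use $d(x,y)=d(y,x)$.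

**Step 4: $S=0$ by commutativity.** Apply Step 3 also to the generic triple $(y,x,z)$ and mark its data with a tilde. Its face $012$ carries $y,x,u$ with $\tilde T_{012}=d(y,x)=d(x,y)=T_{012}$. Its face $023$ carries $u,z,w$ with $\tilde T_{023}=d(u,z)=T_{023}$. The spaces $\bar W_e$ depend only on the group element, and by (e) the spaces $P_e,P'_e$ for the edges of these two faces are the same for both triples. In the face $(u,z,w)$ the roles $ij=u$, $jk=z$ are also the same, so uniqueness in (7) gives $\tilde\tau^{02}_{023}=\tau^{02}_{023}$, and then (8) for both triples gives $\tilde\tau^{02}_{012}=\tau^{02}_{012}$. Compare the two decompositions (7) of $\bar T_{012}$. The terms at $u$ cancel. In the coordinates of $(x,y,z)$ we get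
$$S\otimes\varepsilon_1\otimes\varepsilon_2+(\text{an element of }\bar W_x\otimes\bar W'_x+\bar W_y\otimes\bar W'_y)=\tilde s\in P_y\otimes P'_x=\Pi\otimes\Pi'\otimes\varepsilon_2\otimes\varepsilon_1 .$$
In the block $L\otimes L'$, the spaces $\bar W_x\otimes\bar W'_x$ and $\bar W_y\otimes\bar W'_y$ contribute only to $\varepsilon_1\otimes\varepsilon_1$ and $\varepsilon_2\otimes\varepsilon_2$. So the coefficient of $\varepsilon_1\otimes\varepsilon_2$ gives $S=0$.

Let $\tau_x,\tau_y,\tau_u$ be lifts to $X_x,X_y,X_u$ of
$$\tau^{01}_{013}=\tau^{01}_{012},\qquad\tau^{12}_{123}=\tau^{12}_{012},\qquad\tau^{02}_{023}=-\tau^{02}_{012}.$$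
Then (7) with $S=0$ for the four faces is (ii). $\square$

## An internal correction for most pairs

Lemma 7 provides $\tau_x$ for each bigeneric triple, but $\tau_x$ may depend on the triple and the choice is not internal. We now choose an internal $g(x)$ that agrees with $\tau_x$ modulo $I$ most of the time, and obtain (2).

**Proposition 8.** For each standard $\delta>0$ there are finite $k,l$ and an internal function $g:\Lambda_2\to V\otimes V'$ with all values of rank $\le k$ such that $d(x,y)-g(x)-g(y)+g(x+y)\in I_l$ for at least $(1-\delta)|\Lambda_1|^2$ pairs $(x,y)\in\Lambda_1^2$.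

**Proof.** Let $\varepsilon>0$ be a standard rational with $7\cdot2^r\varepsilon\le\delta$. Let $\Omega'=\Lambda_2\times\Lambda_1\times\Lambda_1\ni(x,y,v)$. The map $(x,y,v)\mapsto(x,y,v-y)\in\Lambda_2^3$ is injective and $|\Lambda_2|^3\le4^r|\Omega'|$. So by Lemma 5, outside a null set of $(x,y,v)\in\Omega'$, the triple $(x,y,z)$ with $z=v-y$ is bigeneric; note that then $y+z=v$ and $w=x+v$.

**Step 1: a candidate depending on $(x,v)$.** The face $013$ exhibits $\tau_x$ inside $d(x,v)$, so we try to read it off there. Let
$$S_k=\{(x,v)\in\Lambda_2\times\Lambda_1:d(x,v)\in X_x^k+X_v^k+X_{x+v}^k+I_k\},$$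
an increasing sequence of internal sets. By Lemma 7(ii), if $(x,v)\notin\bigcup_kS_k$, then $(x,y,v)$ is in the exceptional null set for every $y\in\Lambda_1$. Lemma 3, applied in $\Omega'$ with $E=\Omega'$ and the cylinders over the $S_k$, gives a finite $k$ with $\mu(S_k)\ge1-\varepsilon$. Fix it. By the internal axiom of choice there is an internal $m:\Lambda_2\times\Lambda_1\to V\otimes V'$ with $m(x,v)\in X_x^k$ everywhere and
$$d(x,v)-m(x,v)\in X_v^k+X_{x+v}^k+I_k\quad\text{for }(x,v)\in S_k$$
(put $m=0$ off $S_k$).

**Step 2: freezing $v$.** The aim is to remove the dependence on $v$. Let $(x,y,v)\in\Omega'$ with $(x,v)\in S_k$ and $(x,y,v-y)$ bigeneric. By Lemma 7(ii), $d(x,v)\in\tau_x+X_v+X_w+I$, so $m(x,v)-\tau_x\in X_x\cap(X_v+X_w+I)$. By Lemma 7(i), $m(x,v)-\tau_x\in I$. As $d(x,y)\in\tau_x+\tau_y-\tau_u+I$, we get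
$$d(x,y)-m(x,v)\in X_y+X_{x+y}+I .$$
Apply Lemma 3 with $E$ the cylinder over $S_k$ and the internal sets where $d(x,y)-m(x,v)\in X_y^l+X_{x+y}^l+I_l$, for $l=1,2,\dots$. There is a finite $l_1$ such that $d(x,y)-m(x,v)\in X_y^{l_1}+X_{x+y}^{l_1}+I_{l_1}$ for a proportion $\ge1-2\varepsilon$ of $(x,y,v)\in\Omega'$. Averaging over $v$, fix $v_0\in\Lambda_1$ for which this holds for a proportion $\ge1-2\varepsilon$ of $(x,y)\in\Lambda_2\times\Lambda_1$. Set $g(x)=m(x,v_0)\in X_x^k$. Then $g$ is internal with values of rank $\le k$, and
$$\Gamma=\{(x,y)\in\Lambda_2\times\Lambda_1:d(x,y)-g(x)\in X_y^{l_1}+X_{x+y}^{l_1}+I_{l_1}\}$$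
satisfies $\mu(\Gamma)\ge1-2\varepsilon$.

**Step 3: $g$ splits $d$.** Take $(x,y,z)\in\Lambda_1^3$ uniformly at random and let $u=x+y$. Each of $(x,y),(y,z),(u,z)$ is in $\Lambda_2\times\Lambda_1$, and each lies outside $\Gamma$ with probability at most $2^r\cdot2\varepsilon$. For the first two this is $|\Lambda_2|\le2^r|\Lambda_1|$. For $(u,z)$ one uses in addition that $(x,y,z)\mapsto(u,z,y)$ is injective from $\Lambda_1^3$ to $\Lambda_2\times\Lambda_1^2$. So all three lie in $\Gamma$ with probability $\ge1-6\cdot2^r\varepsilon$. Suppose moreover that $(x,y,z)$ is bigeneric, which holds on $\Lambda_1^3\subset\Lambda_2^3$ outside a null set, as $|\Lambda_2|^3\le8^r|\Lambda_1|^3$. Compare the definition of $\Gamma$ with Lemma 7(ii), for $d(x,y)$, $d(y,z)$, $d(u,z)$ in turn: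
$$g(x)-\tau_x\in X_y+X_u+I,\qquad g(y)-\tau_y\in X_z+X_v+I,\qquad g(u)-\tau_u\in X_z+X_w+I .$$
The left sides lie in $X_x,X_y,X_u$ respectively, so by Lemma 7(i) all three lie in $I$. Hence $d(x,y)-g(x)-g(y)+g(u)\in I$. Apply Lemma 3 in $\Lambda_1^3$, with $E$ the internal event that all three pairs lie in $\Gamma$ and the internal events that $d(x,y)-g(x)-g(y)+g(u)\in I_l$: there is a finite $l$ for which the latter has probability $\ge1-7\cdot2^r\varepsilon\ge1-\delta$. It depends only on $(x,y)$. $\square$

## From most pairs to a homomorphism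

It remains to run Proposition 1 with additivity known only for most pairs. The value of the homomorphism at $s$ is found by majority vote.

Take $\delta=1/30$ and $g,k,l$ from Proposition 8. Let $\mathcal Q=(V\otimes V')/I_l$, the internal quotient of the internal tensor product, and let $f':\Lambda_2\to\mathcal Q$ be the class of $f+g$. Call $(x,y)\in\Lambda_1^2$ good if $f'(x+y)=f'(x)+f'(y)$. All pairs outside a proportion $\le\delta$ are good.

**Step 1: the vote.** Let $\mathcal O$ be the subgroup of all $s=(a,t)\in G$ with every $a_i/N$ infinitesimal. For $s\in\mathcal O$ we have $x+s\in\Lambda_1$ for all $x\in\Lambda_1$ outside an infinitesimal proportion, since in each of the finitely many coordinates at most $|a_i|$ of the $2N+1$ values are lost. For $x,x+s\in\Lambda_1$ put $\partial_s(x)=f'(x+s)-f'(x)$, and write $o(1)$ for infinitesimals. For $(x,y)\in\Lambda_1^2$ outside a proportion $3\delta+o(1)$, the pairs $(x,y),(x+s,y),(x,y+s)$ lie in $\Lambda_1^2$ and are good. Then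
$$\partial_s(x)=f'(x+y+s)-f'(x+y)=\partial_s(y),$$
the first equality from $(x+s,y)$ and $(x,y)$, the second from $(x,y+s)$ and $(x,y)$. So some $y$ satisfies $\partial_s(x)=\partial_s(y)$ for a proportion $\ge9/10-o(1)\ge8/9$ of $x\in\Lambda_1$. Hence there is a unique $h(s)\in\mathcal Q$ such that $x+s\in\Lambda_1$ and $\partial_s(x)=h(s)$ for a proportion $\ge8/9$ of $x\in\Lambda_1$.

**Step 2: the vote is additive.** For $s,t\in\mathcal O$,
$$\partial_{s+t}(x)=\partial_s(x)+\partial_t(x+s)\quad\text{whenever }x,\ x+s,\ x+s+t\in\Lambda_1 .$$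
The events $\partial_{s+t}(x)=h(s+t)$, $\partial_s(x)=h(s)$, $\partial_t(x+s)=h(t)$ each fail with probability $\le1/9+o(1)$, so some $x$ satisfies all of them together with the conditions on the domain. Hence $h(s+t)=h(s)+h(t)$.

**Step 3: an internal homomorphism on $G$.** The domain $\mathcal O$ need not be internal, so we pass to the test box. Since $R/N$ is infinitesimal, $\mathrm{Box}(R)\subset\mathcal O$. The restriction of $h$ to $\mathrm{Box}(R)$ is internal, being defined by a first-order formula with internal parameters ("the unique $q\in\mathcal Q$ that wins at least $8/9$ of the votes"). Let $\mathbf e_i$ be the standard basis vectors, which lie in $\mathrm{Box}(R)$ as $R\ge1$, and put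
$$\hat h:G={}^*\mathbb Z^\rho\times T\to\mathcal Q,\qquad\hat h(a,t)=\sum_{i\le\rho}a_ih(\mathbf e_i)+h(0,t).$$
As $h$ is additive on $0\times T$, this is an internal homomorphism. Internal induction, using additivity of $h$, gives $h(a\mathbf e_i)=a\,h(\mathbf e_i)$ for $0\le a\le R$, and then for $|a|\le R$ by $h(-s)=-h(s)$. As $\rho$ is finite, additivity gives $\hat h=h$ on $\mathrm{Box}(R)\supset B$.

**Step 4: lifting and contradiction.** Let $\sigma:\mathcal Q\to V\otimes V'$ be an internal $K$-linear section of the projection and $H=\sigma\circ\hat h$, an internal homomorphism $G\to V\otimes V'$. For $s\in B$ choose $x\in\Lambda_1$ with $x+s\in\Lambda_1$ and $\partial_s(x)=h(s)$. This equality says that $f(x+s)+g(x+s)-f(x)-g(x)-H(s)\in I_l$. Since $f(s)=f(x+s)-f(x)-d(s,x)$,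
$$f(s)-H(s)\in-g(x+s)+g(x)-d(s,x)+I_l ,$$
so $\operatorname{rk}(f(s)-H(s))\le C_0:=2k+c+2l$, a standard number. By Łoś's theorem, for $\mathcal D$-almost all $m$ there is a homomorphism $h_m:G_m\to V_m\otimes V'_m$ with $\operatorname{rk}(f_m-h_m)\le C_0$ on $B_m$. As $\mathcal D$ is nonprincipal, there is such an $m\ge C_0$. This contradicts the choice of $B_m$ and proves Theorem 2. $\blacksquare$

## The choice $A=f(1)$, lower bounds, positive characteristic, and a nilpotent group

None of what follows is needed for the answer.

**Remark 9 (one may take $A=f(1)$).** If $\operatorname{rk}(f(x)-xA)\le C$ for all $x\in\mathbb Z$, then $\operatorname{rk}(xf(1)-xA)\le\operatorname{rk}(f(1)-A)\le C$. Hence $\operatorname{rk}(f(x)-xf(1))\le2C$ for all $x$. So if $f$ takes values in an additive subgroup of matrices (symmetric, alternating, diagonal, and so on), one can take $A$ in that subgroup, with constant $2C(c,1)$.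

**Remark 10 (converse and lower bound).** If $\operatorname{rk}(f-h)\le C$ everywhere with $h$ a homomorphism, then $f$ is a $3C$-quasihomomorphism, as we saw at the start. For $n\ge c$ and $\operatorname{rk}M=c$, the constant map $f\equiv M$ has defect $-M$, so it is a $c$-quasihomomorphism, and $\operatorname{rk}(f(0)-0\cdot A)=c$ for every $A$. So $C(c,1)\ge c$.

**Proposition 11.** For each $c$ there is $C'(c)$ such that for every field $K$ of positive characteristic and every finitely generated abelian group $G$, each $c$-quasihomomorphism $f:G\to\operatorname{Mat}(p\times q,K)$ satisfies $\operatorname{rk}(f-h)\le C'(c)$ on $G$ for some homomorphism $h$.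

**Proof.** The idea is to reduce to the finite group $G/\ell G$, where $\ell=\operatorname{char}K$. Let $C_1=C(c,1)$. For $x\in G$ apply Theorem 2 to $k\mapsto f(kx)$ on $\mathbb Z$: for some $A$, $\operatorname{rk}(f(\ell x)-\ell A)\le C_1$, and $\ell A=0$. So $\operatorname{rk}f(\ell x)\le C_1$ for all $x$. Let $\kappa:G/\ell G\to G$ be a set-theoretic section and $\bar f=f\circ\kappa$. For each $\xi,\eta$ we have $\kappa(\xi+\eta)=\kappa(\xi)+\kappa(\eta)+\ell y$ for some $y$. Splitting off $f(\ell y)$ costs $c$, and splitting $f(\kappa(\xi)+\kappa(\eta))$ costs $c$. So $\bar f$ is a $(2c+C_1)$-quasihomomorphism on the finite group $G/\ell G$. Theorem 2 with $r=0$ gives a homomorphism $\bar h$ on $G/\ell G$ with $\operatorname{rk}(\bar f-\bar h)\le C(2c+C_1,0)$. For $x=\kappa(\xi)+\ell y$ we have $\operatorname{rk}(f(x)-\bar f(\xi))\le c+C_1$. So $h=\bar h\circ(G\to G/\ell G)$ works with $C'(c)=C(2c+C_1,0)+c+C_1$. $\square$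

**Remark 12 (commutativity cannot be dropped).** By Theorem 2 with $r=0$ the constant is uniform over all finite abelian groups and all fields. This fails for finite $2$-step nilpotent groups, even for $c=1$, and the culprit is the term $S\otimes\omega_F$ of (7). Let $K=\mathbb F_\ell$ with $\ell$ prime, $\mathcal H_n=K^n\times K^n\times\operatorname{Mat}(n\times n,K)$ with
$$(a,b,t)(a',b',t')=(a+a',\,b+b',\,t+t'+ab'^{T}),$$
and $f(a,b,t)=t$. Then $f(gg')-f(g)-f(g')=ab'^{T}$ has rank $\le1$. But $(a,0,0)(0,b,0)=(a,b,ab^T)$ and $(0,b,0)(a,0,0)=(a,b,0)$, so the commutator of $(a,0,0)$ and $(0,b,0)$ is $(0,0,ab^T)$. Every matrix is a sum of matrices $ab^T$, so every $(0,0,t)$ lies in $[\mathcal H_n,\mathcal H_n]$. A homomorphism $h$ to an additive group of matrices vanishes there, and $\operatorname{rk}(f-h)=n$ at $(0,0,\mathrm{Id})$.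

Explicit or sharp values of $C(c,1)$ are not determined by this argument, nor is it determined here whether in characteristic $0$ the constant $C(c,r)$ can be chosen independent of $r$.
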